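\title{The reflection candidate for the electrostatic skeleton\\ of a convex polytope can divide space}

\begin{abstract}
The equilibrium potential $u$ of a convex polytope $K\subset\mathbb{R}^n$ continues across each facet by reflection. The maximum of these continuations inside $K$, glued to $u$ outside, is a subharmonic function $w$, and its Riesz measure is an electrostatic skeleton of $K$ exactly when the support $S[w]$ does not divide $\mathbb{R}^n$. It was conjectured that $S[w]$ never divides $\mathbb{R}^n$. We show that this fails in every sufficiently large dimension: for every $k\ge1$ there is a convex polytope for which $\mathbb{R}^n\setminus S[w]$ has at least $2k-1$ bounded components, and this persists under small perturbations of the facet hyperplanes. The proof replaces the center of a facet by a shallow roof and reduces the question to the non-monotonicity of a function of one variable, which measures the curvature of the level sets of $u$ above the facet.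
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $n\ge2$ and let $K\subset\mathbb{R}^n$ be a convex polytope with nonempty interior. The \emph{equilibrium potential} of $K$ with pole at infinity is the function $u=u_K$ that is positive and harmonic in $\mathbb{R}^n\setminus K$, has boundary values $0$ on $K$, and satisfies
\[
u(x)=1+O(|x|^{2-n})\quad(n>2),\qquad u(x)=\log|x|+O(1)\quad(n=2)
\]
as $x\to\infty$. We extend $u$ by $0$ to $K$; the extension is subharmonic in $\mathbb{R}^n$. If $K$ is a charged conductor, $u$ describes the field outside it, and the charge that creates the field sits on $\partial K$. One may ask whether the same exterior field is created by a positive charge on a thin set inside $K$, as the field of a ball is created by a point charge at its center. A positive measure $\mu$ with closed support $S\subset K$ is an \emph{electrostatic skeleton} of $K$ if $S$ has empty interior, $\mathbb{R}^n\setminus S$ is connected, and near infinity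
\[
u_K(x)=1-\int|x-\omega|^{2-n}\,d\mu(\omega)\quad(n>2),\qquad u_K(x)=\int\log|x-\omega|\,d\mu(\omega)+\mathrm{const}\quad(n=2).
\]

For a polytope the reflection principle offers a candidate. Let $L_1,\dots,L_m$ be the facets of $K$, let $H_j$ be the hyperplane containing $L_j$, and let $\ell_j$ be the reflection in $H_j$. The function $u_j=-u\circ\ell_j$ is harmonic in $\operatorname{int}K$, because $\ell_j(\operatorname{int}K)$ lies on the other side of $H_j$, and it continues $u$ harmonically across $L_j$. Put
\[
w=u\ \text{ in }\mathbb{R}^n\setminus K,\qquad w=\max_{1\le j\le m}u_j\ \text{ in }K .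
\]
This function is continuous, since all $u_j\le0$ and $u_j=0$ on $L_j$. It is subharmonic in $\operatorname{int}K$ as a maximum of harmonic functions. Near a relative interior point of $L_j$ the functions $u_i$, $i\ne j$, are negative while $u_j$ vanishes at the point, so $w$ is the odd continuation of $u$ and is harmonic there. The remaining faces of $K$ have dimension at most $n-2$ and form a closed polar set, which is removable for a continuous function subharmonic off it. So $w$ is subharmonic in $\mathbb{R}^n$. Let $\mu$ be its Riesz measure, that is, $\Delta w$ suitably normalized, and let $S[w]$ be the closed support of $\mu$. Equivalently, $S[w]$ is the complement of the largest open set on which $w$ is harmonic; inside $K$ it is the set where the maximum defining $w$ is attained by at least two of the $u_j$.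

The measure $\mu$ has all properties of a skeleton but possibly one. It is carried by $K$. It has the right potential: for $n>2$ the superharmonic function $1-w$ tends to $0$ at infinity and is therefore the potential of $\mu$; for $n=2$ the difference of $w$ and the logarithmic potential of $\mu$ is harmonic in the plane and $O(\log|x|)$, hence constant. Its support has empty interior, being contained in the union of $\partial K$ and the zero sets of the nonzero harmonic functions $u_i-u_j$. What remains is whether $\mathbb{R}^n\setminus S[w]$ is connected. It is known that this is so when $K$ is a simplex, and consequently every simplex has a unique electrostatic skeleton. The following conjecture comes from the paper of Eremenko, Lundberg and Ramachandran \cite{ELR}.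

\begin{quote}
\textbf{Conjecture.} \emph{For every convex polytope $K\subset\mathbb{R}^n$ the set $S[w]$ does not divide $\mathbb{R}^n$; that is, $\mathbb{R}^n\setminus S[w]$ is connected.}
\end{quote}

There is a good reason to expect this. For $p\in K$ we have $w(p)=-\min_j u(\ell_jp)$, so the facets compete at $p$, and the facet whose mirror image of $p$ has the lowest potential wins. Replace $u$ by the distance to $K$, another function that vanishes on $K$ and grows away from it. Let $d_j=\operatorname{dist}(p,H_j)$. Then $\operatorname{dist}(\ell_jp,K)\ge d_j$, with equality when $d_j=\min_id_i$, because the foot of the perpendicular from $p$ to $H_j$ then lies in the ball $\bar B(p,\min_i d_i)\subset K$. So the winners are the nearest facets, and the set of ties is the medial axis of $K$. The functions $d_j$ are affine in $K$, so the region won by $L_j$ is convex, and it is joined to the exterior of $K$ through $L_j$. The conjecture says that the same picture holds for $u$. It does not.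

\begin{theorem}\label{thm:main}
There is $n_0$ such that for every $n\ge n_0$ and every integer $k\ge1$ there is a convex polytope $K\subset\mathbb{R}^n$ for which $\mathbb{R}^n\setminus S[w]$ has at least $2k-1$ bounded components, besides the component containing a neighborhood of infinity. In particular, already for $k=1$, the set $\mathbb{R}^n\setminus S[w]$ is disconnected. This persists under all sufficiently small perturbations of the facet hyperplanes of $K$.
\end{theorem}

The conjecture concerns all $n$ and all $K$, so Theorem~\ref{thm:main} disproves it. The argument is high-dimensional. It does not decide the statement in small fixed dimensions such as $n=2$, it gives no explicit $n_0$, and it does not decide whether the polytopes constructed below have some other electrostatic skeleton.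

We look for a facet that wins at some point deep inside $K$ but loses on an entire hyperplane section separating that point from the facet; Section~\ref{sec:cells} shows that this produces a bounded component. To control the competition we let nearly parallel facets compete: the center of a facet of a symmetric polytope $K_0$ is replaced by a shallow roof. Section~\ref{sec:tilt} computes the outcome at depth $h$ below the roof, which is decided by one number $G_1(h)$. Section~\ref{sec:criterion} proves that a decrease of $G_1$ yields a counterexample (Theorem~\ref{thm:criterion}), and Section~\ref{sec:highdim} constructs a polytope $K_0$ in high dimension for which $G_1$ decreases.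

\section{Equilibrium potentials and the cells of a polytope}\label{sec:cells}

From now on $n\ge3$ and $N=n-2$. Points of $\mathbb{R}^n$ are written $z=(x',y)$ with $x'=(x_1,\dots,x_{n-1})$ and $y\in\mathbb{R}$; the standard basis is $e_1,\dots,e_{n-1},e_y$, and $\partial_1,\dots,\partial_{n-1},\partial_y$ are the partial derivatives. ``Polytope'' means convex polytope with nonempty interior, and $|S^{d}|$ is the area of the unit sphere in $\mathbb{R}^{d+1}$.

\subsection{Standard facts}

\begin{itemize}
\item[(P1)] \emph{Continuity and comparison.} Every point of $\partial K$ is the vertex of a small solid cone contained in $K$, so it is a regular point for the exterior Dirichlet problem. Hence $u_K$ is continuous on $\mathbb{R}^n$; it vanishes exactly on $K$, and $0\le u_K<1$ by the maximum principle. If $K\subset K'$, then $u_K-u_{K'}$ is harmonic outside $K'$, nonnegative on $\partial K'$ and tends to $0$ at infinity, so $u_K\ge u_{K'}$. The same comparison with the unit ball gives $u_K(z)\ge1-|z|^{-N}$ for $|z|\ge1$ if $K\subset\bar B(0,1)$. The potential of the homothetic copy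 $q+\lambda(K-q)$, $\lambda>0$, is $z\mapsto u_K(q+(z-q)/\lambda)$.

\item[(P2)] \emph{The equilibrium charge.} The function $V_K=1-u_K$ is superharmonic in $\mathbb{R}^n$, positive, and tends to $0$ at infinity. By the Riesz decomposition theorem
\[
V_K(z)=\int|z-\omega|^{-N}\,dm_K(\omega)\qquad(z\in\mathbb{R}^n),
\]
where $m_K\ge0$ is a constant multiple of $-\Delta V_K$. So $m_K$ is carried by $K$ and is invariant under the isometries that preserve $K$. If $K\subset\{y\le0\}$, then $m_K(\{y<0\})>0$: otherwise $V_K$ would be even in $y$, whereas $V_K=1$ on $\operatorname{int}K\subset\{y<0\}$ and $V_K<1$ on $\{y>0\}$.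

\item[(P3)] \emph{Gradient estimate.} If $f$ is harmonic and $|f|\le1$ in $B(z,R)$, then $|\partial_vf(z)|\le\sqrt n/R$ for every unit vector $v$. Indeed, the mean value property of $\partial_vf$ over $B(z,R')$, $R'<R$, and the divergence theorem give $\partial_vf(z)=(n/R')\operatorname{mean}_{|\theta|=1}\,f(z+R'\theta)\,\theta\cdot v$, and the mean of $|\theta\cdot v|$ is at most the square root of the mean of $(\theta\cdot v)^2$, which is $n^{-1/2}$. Three applications with radius $R/3$ bound every third derivative of $f$ at $z$ along unit vectors by $27n^{3/2}/R^3$. In particular, uniform convergence of harmonic functions implies locally uniform convergence of all derivatives.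

\item[(P4)] \emph{Half-space.} Let $f\ge0$ be bounded and continuous in $\{y\ge0\}$, harmonic in $\{y>0\}$, and zero on $\{y=0,\ |x'|\le r\}$. Its odd extension in $y$ is harmonic in $B(0,r)$ (reflection principle). Dividing the Poisson formula
$f(0,y)=\frac{2}{|S^{n-1}|}\int y\,f(x',0)\,(|x'|^2+y^2)^{-n/2}\,dx'$ by $y$ and letting $y\downarrow0$ (monotone convergence), we get
\begin{equation}\label{eq:poisson}
\partial_yf(0,0)=\frac{2}{|S^{n-1}|}\int_{\mathbb{R}^{n-1}}\frac{f(x',0)}{|x'|^{n}}\,dx' .
\end{equation}
\end{itemize}

\begin{lemma}\label{lem:conv}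
Let $K$ and $K^{(1)},K^{(2)},\dots$ be polytopes, $q\in\operatorname{int}K$ and $\varepsilon_i\to0$, and suppose that $q+(1-\varepsilon_i)(K-q)\subset K^{(i)}\subset q+(1+\varepsilon_i)(K-q)$. Then $u_{K^{(i)}}\to u_K$ uniformly on $\mathbb{R}^n$.
\end{lemma}

\begin{proof}
By (P1), $u_{K^{(i)}}(z)$ lies between the values of $u_K$ at $q+(z-q)/(1+\varepsilon_i)$ and at $q+(z-q)/(1-\varepsilon_i)$. For large $|z|$ both values and $u_K(z)$ are close to $1$, and for bounded $z$ we use the uniform continuity of $u_K$.
\end{proof}

\subsection{Islands}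

Let $K$ be a polytope with facets $L_1,\dots,L_m$ and $u=u_K$. Call $u(\ell_jp)$ the \emph{score} of the facet $L_j$ at $p\in K$; the lowest score wins. Put
\begin{align*}
E_j&=\{p\in K:\ u(\ell_jp)\le u(\ell_ip)\ \text{ for all }i\},\\
D_j&=\{p\in\operatorname{int}K:\ u(\ell_jp)<u(\ell_ip)\ \text{ for all }i\ne j\}.
\end{align*}
The set $E_j$ is compact, the \emph{cell} $D_j\subset E_j$ is open, and different cells are disjoint. Write $K=\{z:\nu_j\cdot z\le\beta_j,\ 1\le j\le m\}$ with one inequality for each facet. A \emph{small perturbation of the facet hyperplanes} of $K$ is a set $K'=\{z:\nu'_j\cdot z\le\beta'_j,\ 1\le j\le m\}$ with all $\nu'_j,\beta_j'$ close to $\nu_j,\beta_j$.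

\begin{lemma}[Islands]\label{lem:island}
Let $L_b$ be a facet of $K$, let $h\in\mathbb{R}$ and $p^*\in\mathbb{R}^n$, and suppose that
\begin{itemize}
\item[(I1)] $L_b\subset\{y>-h\}$;
\item[(I2)] $E_b\cap\{y=-h\}=\emptyset$;
\item[(I3)] $p^*\in D_b\cap\{y<-h\}$.
\end{itemize}
Then the component $D$ of $D_b$ containing $p^*$ is a bounded component of $\mathbb{R}^n\setminus S[w]$. Moreover, \textup{(I1)--(I3)} hold, with the same $b$, $h$ and $p^*$, for all sufficiently small perturbations of the facet hyperplanes of $K$.
\end{lemma}

\begin{proof}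
First, $E_b\cap\partial K\subset L_b$. Indeed, a point $p\in\partial K\setminus L_b$ lies on some facet $L_i$, whose score at $p$ is $u(p)=0$; but $p$ lies strictly on the inner side of $H_b$, so $\ell_bp\notin K$ and the score of $L_b$ is positive.

The connected set $D\subset E_b$ contains $p^*$ and misses $\{y=-h\}$, so $D\subset\{y<-h\}$ and $\bar D\subset E_b\cap\{y\le-h\}$. By (I1) and the first paragraph, $\bar D\subset\operatorname{int}K$. On $D$ we have $w=u_b$, which is harmonic, so $D\cap S[w]=\emptyset$. Let $x\in\partial D$. Then $x\in E_b\cap \operatorname{int}K$, and $x\notin D_b$, since otherwise a ball around $x$ would lie in $D_b$ and meet $D$, which forces $x\in D$. Hence $w(x)=u_b(x)=u_j(x)$ for some $j\ne b$. If $w$ were harmonic in a ball around $x$, the nonnegative harmonic functions $w-u_b$ and $w-u_j$ would vanish at $x$, hence in the ball; then $u_b=u_j$ in $\operatorname{int}K$ by real analyticity, contrary to $u_b(p^*)>u_j(p^*)$. So $\partial D\subset S[w]$, and $D$ is connected, open and relatively closed in $\mathbb{R}^n\setminus S[w]$.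

For the stability fix $q\in\operatorname{int}K$ and $\varepsilon\in(0,1)$. We claim that $q+(1-\varepsilon)(K-q)\subset K'\subset q+(1+\varepsilon)(K-q)$ if the perturbation is small. For this claim take $q$ as the origin, so that all $\beta_j>0$. On the compact set $(1-\varepsilon)K$ we have $\nu_j\cdot z\le\beta_j-\varepsilon\beta_j$, which gives the first inclusion. If $x\in K'\setminus(1+\varepsilon)K$, the segment $[0,x]\subset K'$ contains a point $x^*\in\partial((1+\varepsilon)K)$; then $\nu_j\cdot x^*=(1+\varepsilon)\beta_j$ for some $j$, while $\nu'_j\cdot x^*\le\beta'_j$, which is impossible for small perturbations because $x^*$ stays in the bounded set $2K$. So $K'$ is a polytope, and $u_{K'}\to u_K$ uniformly as the perturbation tends to $0$, by Lemma~\ref{lem:conv}. A relative interior point of $L_j$ satisfies the inequalities with index $i\ne j$ strictly; so does its projection to the perturbed hyperplane $H_j'$, for the perturbed inequalities. Hence each $H'_j$ carries a facet $L_j'$ of $K'$, and $K'$ has no other facets.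

Condition (I3) consists of finitely many strict inequalities at the fixed point $p^*$, so it persists. If (I1) or (I2) failed for perturbations $K^{(i)}\to K$, there would be points $p_i\in L_b^{(i)}\cap\{y\le-h\}$, respectively $p_i\in E_b^{(i)}\cap\{y=-h\}$. A limit point of $(p_i)$ lies in $K$, and it lies in $H_b\cap\{y\le-h\}$, respectively in $E_b\cap\{y=-h\}$, because the potentials converge uniformly and the reflections converge locally uniformly. This contradicts (I1), respectively (I2), for $K$.
\end{proof}

The exterior of $K$ is connected and disjoint from $S[w]$, so it lies in the unbounded component of $\mathbb{R}^n\setminus S[w]$. To prove Theorem~\ref{thm:main} it is therefore enough to find a polytope with $2k-1$ different facets to which Lemma~\ref{lem:island} applies.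

An island cannot be cut out by a single rival: if $u_b=u_j$ on all of $\partial D$ for one index $j$, then the harmonic function $u_b-u_j$, positive in $D$, would vanish in $D$ by the maximum principle. So at least three facets must take part, and this is the case we compute next.

\section{Tilting a facet}\label{sec:tilt}

\subsection{The setting}
Throughout Sections~\ref{sec:tilt} and~\ref{sec:criterion}, $K_0$ is a polytope such that
\begin{itemize}
\item[(S1)] $K_0\subset\{y\le0\}$, and $L_0=K_0\cap\{y=0\}$ is a facet with $0$ in its relative interior;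
\item[(S2)] $K_0$ is invariant under $x_1\mapsto-x_1$ and under $x'\mapsto-x'$, hence also under $(x_2,\dots,x_{n-1})\mapsto-(x_2,\dots,x_{n-1})$.
\end{itemize}
We write $u_0=u_{K_0}$ and $m=m_{K_0}$, and we write points of $K_0$ as $\omega=(\xi,-\eta)$ with $\xi\in\mathbb{R}^{n-1}$ and depth $\eta\ge0$. The facets of $K_0$ other than $L_0$ are called \emph{walls}.

The scores of two facets are hard to compare in general, but for nearly parallel facets the mirror images of $p$ are close to each other and Taylor's formula applies. Fix constants $c_1,\dots,c_{n-1}>0$, and for $1\le i\le n-1$ and $s\in\mathbb{R}$ let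
\[
P_i(s)=\{y+s\,x_i=c_is^2\}.
\]
This is the hyperplane $\{y=0\}$ tilted by the slope $s$ in the direction $e_i$ and raised by $c_is^2$. It is tangent to the parabolic cylinder $y=-x_i^2/(4c_i)$ along $x_i=2c_is$, so finitely many of the $P_i(s)$ with the same $i$ bound a convex roof to which each of them contributes. Let $R_i(s)$ be the reflection in $P_i(s)$. For $p=(x',-h)$ and $z=(x',h)=R_i(0)p$,
\begin{equation}\label{eq:refl}
\begin{aligned}
R_i(s)p&=p+\frac{2(h-sx_i+c_is^2)}{1+s^2}\,(se_i+e_y)\\
&=z+2s\,(he_i-x_ie_y)+2s^2\big(-x_ie_i+(c_i-h)e_y\big)+O(s^3).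
\end{aligned}
\end{equation}
Let $u$ be harmonic in $\{y>0\}$ with $|u|\le1$, and put $\Phi_i(s,p)=u(R_i(s)p)$. If $p$ ranges over a compact set $C\subset\{y<0\}$ and $|s|\le s_0(C)$, then $R_i(s)p$ stays in a compact subset of $\{y>0\}$. By (P3) the derivatives of $\Phi_i$ in $(s,p)$ of order at most $3$ are then bounded by a constant independent of $u$, and they converge uniformly when $u$ converges uniformly. We refer to this as the \emph{uniformity} of the expansions below.

For $y>0$ define the vector $B=B[u]=(B_1,\dots,B_{n-1})$, and, where $\partial_yu(0,h)\ne0$, the numbers $G_i(h)=G_i[u](h)$ by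
\[
B_i=y\,\partial_iu-x_i\,\partial_yu,\qquad G_i(h)=h-h^2\,\frac{\partial_i^2u(0,h)}{\partial_yu(0,h)} .
\]
The chain rule applied to \eqref{eq:refl} gives the three formulas on which everything rests:
\begin{align}
\partial_s\Phi_i(0,p)&=2B_i(z),\label{eq:first}\\
\partial_s^2\Phi_i\big(0,(0,-h)\big)&=4h^2\partial_i^2u+4(c_i-h)\,\partial_yu=4\,\partial_yu\cdot\big(c_i-G_i(h)\big),\label{eq:second}\\
\partial_{x_1}\partial_s\Phi_1\big(0,(0,-h)\big)&=2\,\partial_1B_1=2\big(h\,\partial_1^2u-\partial_yu\big)=-2\,\partial_yu\cdot G_1(h)/h,\label{eq:mixed}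
\end{align}
where in \eqref{eq:second} and \eqref{eq:mixed} the derivatives of $u$ are taken at $(0,h)$.

These quantities have a geometric meaning. To first order, tilting the mirror rotates the image point about the codimension-two plane $\{x_i=y=0\}$, and $B_i$ is the derivative of $u$ along this rotation. Suppose $\partial_iu(0,h)=0$. Then in the $(x_i,y)$-plane the level curve of $u$ through $(0,h)$ is $y=h-\frac12\varkappa x_i^2+\cdots$ with $\varkappa=\partial_i^2u/\partial_yu$, the rotation moves $(0,h)$ along a circle of curvature $1/h$, and $G_i(h)=h^2(1/h-\varkappa)$ measures how much faster the circle bends down than the level curve. The rotation lowers the score, the lift $c_is^2$ raises it, and \eqref{eq:second} is the balance.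

\subsection{Three facets}\label{sub:three}

Suppose that $u$ is even in $x_1$. Consider the points $p=(xe_1,-h)$ and the function $g(s,x)=\Phi_1(s,p)-\Phi_1(0,p)$. Since $g(0,x)=0$ for all $x$, the derivatives $g_x$ and $g_{xx}$ vanish at the origin, and $g_s(0,0)=2h\,\partial_1u(0,h)=0$ by evenness. So \eqref{eq:second} and \eqref{eq:mixed} give, for $s=\tau t$ and $x=\tau X$ with $t$ and $X$ bounded,
\begin{equation}\label{eq:quad}
\Phi_1(\tau t,p)-\Phi_1(0,p)=2\tau^2\,\partial_yu(0,h)\Big[\big(c_1-G_1(h)\big)t^2-\frac{G_1(h)}{h}\,X\,t\Big]+O(\tau^3).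
\end{equation}

Now cut $K_0$ by the two hyperplanes $P_1(\pm\tau)$. This leaves a flat facet $|x_1|\le c_1\tau$ in $\{y=0\}$ between two tilted ones. Assume for the moment that the potential is still $u_0$. We shall see that $\partial_yu_0>0$ and $G_1>0$. By \eqref{eq:quad} with $t=\pm1$, to leading order the flat facet beats both tilted ones at $(x_1e_1,-h)$ exactly when
\begin{equation}\label{eq:width}
|x_1|<\tau h\,\frac{c_1-G_1(h)}{G_1(h)} .
\end{equation}
For the linear function $u=y$, the distance to the half-space, $G_1(h)=h$ and \eqref{eq:width} is the triangle $|x_1|<\tau(c_1-h)$ under the flat facet: this is the medial axis picture. For $u_0$ the picture starts in the same way. By (P4), $u_0$ is smooth up to $y=0$ near the origin and $\partial_yu_0(0,0)>0$, so $G_1(h)/h\to1$ as $h\to0$, and the half-width in \eqref{eq:width} tends to the half-width $c_1\tau$ of the facet. The region closes at the first depth where $G_1=c_1$. But if $G_1(h_2)<c_1<G_1(h_1)$ for some $h_1<h_2$, the region is empty at depth $h_1$ and opens again at depth $h_2$ (Figure~\ref{fig:island}).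

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.95]
\fill[gray!25] (-1,0) .. controls (-0.6,-0.5) and (-0.2,-0.9) .. (0,-1.2) .. controls (0.2,-0.9) and (0.6,-0.5) .. (1,0) -- cycle;
\fill[gray!25] (0,-2.2) .. controls (0.8,-2.6) and (0.8,-3.2) .. (0,-3.7) .. controls (-0.8,-3.2) and (-0.8,-2.6) .. (0,-2.2);
\draw (-3.4,-0.6) -- (-1,0) -- (1,0) -- (3.4,-0.6);
\draw[very thick] (-1,0) .. controls (-0.6,-0.5) and (-0.2,-0.9) .. (0,-1.2) .. controls (0.2,-0.9) and (0.6,-0.5) .. (1,0);
\draw[very thick] (0,-1.2) -- (0,-2.2);
\draw[very thick] (0,-2.2) .. controls (0.8,-2.6) and (0.8,-3.2) .. (0,-3.7) .. controls (-0.8,-3.2) and (-0.8,-2.6) .. (0,-2.2);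
\draw[very thick] (0,-3.7) -- (0,-4.2);
\draw[dashed] (-3.4,-1.7) -- (3.4,-1.7) node[right] {$y=-h_1$};
\fill (0,-2.9) circle (1.5pt);
\draw[dotted] (0,-2.9) -- (3.4,-2.9) node[right] {$y=-h_2$};
\node at (0,0.3) {$P_1(0)$};
\node at (2.5,0) {$P_1(\tau)$};
\node at (-2.5,0) {$P_1(-\tau)$};
\end{tikzpicture}
\caption{Schematic section of the polytope by the $(x_1,y)$-plane under a roof of three facets (horizontal scale $\tau$, slopes exaggerated). The thick curves are ties between facets. The flat facet wins in the shaded region $|x_1|<\tau h(c_1-G_1(h))/G_1(h)$ at depth $h$; the tilted facets win on the left and on the right. If $G_1(h_2)<c_1<G_1(h_1)$, the dashed level separates an island from the flat facet. How the island ends below plays no role.}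
\label{fig:island}
\end{figure}

Three things separate this picture from a proof. The potential changes with $\tau$. The flat facet must lose on the \emph{whole} section $\{y=-h_1\}$ of the polytope, while \eqref{eq:quad} sees only points within $O(\tau)$ of the axis in the direction $e_1$. And at depth $h_2$ the flat facet must also beat the walls. The first point is settled by uniformity, the third by a hypothesis. For the second we add tilted facets in the directions $\pm e_i$, $i\ge2$, and use the first-order term \eqref{eq:first}, which does not vanish off the axis by the next lemma.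

\subsection{Formulas in terms of the charge}

\begin{lemma}\label{lem:signs}
Let $B$ and $G_i$ be formed from $u_0$, and let $h>0$.
\begin{itemize}
\item[(a)] With $\rho=|(0,h)-\omega|$ we have $\partial_yu_0(0,h)>0$ and
\begin{equation}\label{eq:G}
G_i(h)=h\,\frac{\int\rho^{-n}\big(\eta+nh\,\xi_i^2/\rho^2\big)\,dm(\omega)}{\int\rho^{-n}(h+\eta)\,dm(\omega)}>0 .
\end{equation}
\item[(b)] If $x'\ne0$, then $x'\cdot B(x',h)<0$; in particular $B(x',h)\neq0$.
\end{itemize}
\end{lemma}

\begin{proof}
Let $z=(x',h)$ and $\rho=|z-\omega|$. Differentiating $u_0=1-\int\rho^{-N}dm$ and recalling $N+2=n$, we get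
\[
\partial_iu_0=N\!\int\!(x_i-\xi_i)\rho^{-n}dm,\quad \partial_yu_0=N\!\int\!(h+\eta)\rho^{-n}dm,\quad \partial^2_iu_0=N\!\int\!\big(\rho^{-n}-n(x_i-\xi_i)^2\rho^{-n-2}\big)dm.
\]
At $x'=0$ this gives $\partial_yu_0-h\,\partial_i^2u_0=N\int\rho^{-n}(\eta+nh\xi_i^2/\rho^2)\,dm$, which is \eqref{eq:G}; the integral is positive because $m(\{\eta>0\})>0$ by (P2).

For (b) the same formulas give $B=N\int\big(h(x'-\xi)-(h+\eta)x'\big)\rho^{-n}dm=-N\int(h\xi+\eta x')\rho^{-n}dm$, so
\[
x'\cdot B=-Nh\int(\xi\cdot x')\,\rho^{-n}\,dm-N|x'|^2\int\eta\,\rho^{-n}\,dm .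
\]
The last integral is positive by (P2). Let $\rho_*=|z-(-\xi,-\eta)|$. Since $m$ is invariant under $\xi\mapsto-\xi$, the first integral equals $\frac12\int(\xi\cdot x')(\rho^{-n}-\rho_*^{-n})\,dm$, and the integrand is nonnegative because $\rho_*^2-\rho^2=4\,\xi\cdot x'$.
\end{proof}

\begin{remark}\label{rem:average}
Formula \eqref{eq:G} explains why one expects $G_1$ to increase and how it can fail to. For a point charge at depth $\eta$ on the axis, $G_1(h)=h\eta/(h+\eta)$, which increases from $0$ to $\eta$. In general $G_1(h)\to\int\eta\,dm/m(K_0)$, the mean depth of the charge, as $h\to\infty$, because $\rho/h\to1$ uniformly on $K_0$. But $G_1(h)$ is the average of $h(\eta+nh\xi_1^2/\rho^2)/(h+\eta)$ with respect to the weight $\rho^{-n}(h+\eta)\,dm$, and the weight moves with $h$. A charge on the plane $\{x_1=y=0\}$ contributes the value $0$ to the average. So $G_1(h)$ is small as soon as the point $(0,h)$ sees mainly charge close to that plane.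
\end{remark}

\section{The criterion}\label{sec:criterion}

\begin{theorem}\label{thm:criterion}
Let $K_0$ satisfy \textup{(S1)} and \textup{(S2)}, let $G_1$ be formed from $u_0$, and suppose that there are $0<h_1<h_2$ with
\begin{itemize}
\item[(A1)] $G_1(h_2)<G_1(h_1)$;
\item[(A2)] $p_2=(0,-h_2)\in\operatorname{int}K_0$, and $u_0(0,h_2)<u_0(\ell_Hp_2)$ for every facet hyperplane $H\ne\{y=0\}$ of $K_0$, where $\ell_H$ is the reflection in $H$.
\end{itemize}
Then for each $k\ge1$ there are polytopes $K$ arbitrarily close to $K_0$ for which $\mathbb{R}^n\setminus S[w]$ has at least $2k-1$ bounded components. This property of $K$ is stable under small perturbations of its facet hyperplanes.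
\end{theorem}

Condition (A2) says that $L_0$ wins strictly at $p_2$ in the original polytope $K_0$.

\begin{proof}
\emph{The roof.} Choose $c_1$ with $G_1(h_2)<c_1<G_1(h_1)$ and $c_i>G_i(h_2)$ for $i\ge2$; all $c_i$ are positive by \eqref{eq:G}. Let $c^*=\max_ic_i$ and $T=\{j/k:-k\le j\le k\}$. For small $\tau>0$ let $K_\tau$ be the set of points of $K_0$ with
\[
y+\tau t\,x_1\le c_1\tau^2t^2\quad(t\in T),\qquad y\pm\tau x_i\le c_i\tau^2\quad(2\le i\le n-1),
\]
that is, $K_\tau=K_0\cap\{y\le\tau^2\psi(x'/\tau)\}$ with
\[
\psi(X)=\min\Big\{\min_{t\in T}\,(c_1t^2-tX_1),\ \min_{i\ge2}\,(c_i- X_i),\ \min_{i\ge2}\,(c_i+X_i)\Big\}.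
\]
The value $t=0$ reproduces the inequality $y\le0$. The polytope $K_\tau$ has the symmetries (S2), and each of its facets lies in a roof hyperplane $P_1(\tau t)$, $t\in T$, or $P_i(\pm\tau)$, $i\ge2$, or in the hyperplane of a wall of $K_0$. We write $u_\tau=u_{K_\tau}$ and $\Phi_i^\tau(s,p)=u_\tau(R_i(s)p)$, also for $\tau=0$.

\emph{Every roof hyperplane carries a facet.} It suffices to find a point of the hyperplane at which all other inequalities defining $K_\tau$ are strict. The origin lies on no wall hyperplane, so the wall inequalities are strict in a ball $B(0,r_0)$, and for fixed $X$ and small $\tau$ the point $(\tau X,\tau^2\psi(X))$ lies in this ball. It remains to find, for each affine function in the definition of $\psi$, a point $X$ at which it alone attains the minimum. For the function with index $t\in T$ take $X=2c_1te_1$: the function with index $t'\in T$ has the value $c_1(t'-t)^2-c_1t^2$, and the others have the values $c_i>0\ge -c_1t^2$. For $c_i\mp X_i$ take $X=\pm2c_ie_i$: its value is $-c_i<0$, and all other values are nonnegative.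

The $2k-1$ facets $F_t=K_\tau\cap P_1(\tau t)$ with $t\in T$, $|t|<1$, are called \emph{middle}, and the facets in $P_i(\pm\tau)$, $1\le i\le n-1$, \emph{outer}. We verify the hypotheses of Lemma~\ref{lem:island} with $h=h_1$ for each middle facet $F_t$; note that $1-|t|\ge1/k$. Let $E_t$ and $D_t$ be the sets $E_j$ and $D_j$ of this facet, and let $|X|_\infty=\max_i|X_i|$.

\emph{Middle facets are small \textup{(I1)}.} At a point $(\tau X,y)\in F_t$ we have $y=\tau^2(c_1t^2-tX_1)$, and the outer inequalities read $c_1t^2-tX_1\le c_i-|X_i|$ for $1\le i\le n-1$. Hence $|X|_\infty\le c^*+|t|\,|X|_\infty$, so $|X|_\infty\le kc^*$ and $|y|\le(k+1)c^*\tau^2$. Thus $F_t\subset\{y>-h_1\}$ for small $\tau$.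

\emph{Convergence.} Fix $q=(x'_q,y_q)\in\operatorname{int}K_0$, so $y_q<0$. Let $R_0=\max_{K_0}|x'|$ and $\varepsilon=\tau R_0/|y_q|$. For $\omega\in K_0$ the point $(x',y)=\varepsilon q+(1-\varepsilon)\omega$ lies in $K_0$, and for $|s|\le\tau$ it satisfies $y+sx_i\le\varepsilon y_q+\tau R_0=0\le c_is^2$. Therefore $q+(1-\varepsilon)(K_0-q)\subset K_\tau\subset K_0$. So $K_\tau$ is arbitrarily close to $K_0$, and $u_\tau\to u_0$ uniformly by Lemma~\ref{lem:conv}. All $u_\tau$ are harmonic in $\{y>0\}$ and bounded by $1$, so the uniformity of Section~\ref{sec:tilt} applies to them. In particular it applies on the compact set $C=\{(x',-h_1):|x'|\le R_0\}$, which contains the section $K_\tau\cap\{y=-h_1\}$.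

\emph{The section near the axis \textup{(I2)}.} By \eqref{eq:second} and $c_1<G_1(h_1)$ we have $\partial_s^2\Phi^0_1(0,(0,-h_1))<0$. By continuity there are $r,s_1>0$ such that $\partial_s^2\Phi^0_1(s,p)<0$ on the compact set $\{|s|\le s_1,\ p\in C,\ |x'|\le r\}$, and by uniformity the same holds for $\Phi_1^\tau$ when $\tau$ is small. For such $p$ and $\tau\le s_1$ the function $s\mapsto\Phi_1^\tau(s,p)$ is strictly concave on $[-\tau,\tau]$, so its value at the interior point $\tau t$ exceeds its value at one of the endpoints. One of the outer facets in $P_1(\pm\tau)$ beats $F_t$, and $p\notin E_t$.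

\emph{The section away from the axis \textup{(I2)}.} Here concavity is not available, but the first-order term is. By Lemma~\ref{lem:signs}(b) and compactness there is $\beta_0>0$ with $|B[u_0](x',h_1)|_\infty\ge2\beta_0$ for $r\le|x'|\le R_0$. So for small $\tau$ the vector $B=B[u_\tau](z)$, $z=(x',h_1)$, has $|B|_\infty\ge\beta_0$. Let $p=(x',-h_1)$. Since $\Phi_i^\tau(0,p)=u_\tau(z)$ for every $i$, formula \eqref{eq:first} gives $\Phi^\tau_i(s,p)=u_\tau(z)+2sB_i+O(s^2)$ uniformly. Choose $i$ and a sign with $\pm B_i=-|B|_\infty$. Then
\[
\Phi_i^\tau(\pm\tau,p)-\Phi_1^\tau(\tau t,p)\le-2\tau|B|_\infty+2\tau|t|\,|B|_\infty+O(\tau^2)\le-2\tau\beta_0/k+O(\tau^2)<0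
\]
for small $\tau$. Again an outer facet beats $F_t$, and $p\notin E_t$. This proves (I2).

\emph{Winning points \textup{(I3)}.} Fix a middle index $t_*$. Put $G=G_1(h_2)\in(0,c_1)$ and $a=\partial_yu_0(0,h_2)>0$. We place the point so that the parabola in \eqref{eq:quad} has its vertex at $t_*$: let
\[
X_*=2(c_1-G)\,t_*h_2/G,\qquad p^*=(\tau X_*e_1,-h_2).
\]
As $\tau\to 0$ we have $p^*\to p_2\in\operatorname{int}K_0$, and the roof inequalities are strict at $p^*$, so $p^*\in\operatorname{int}K_\tau$ for small $\tau$. Apply \eqref{eq:quad} to $u_\tau$, which is even in $x_1$; its coefficients converge to those formed from $u_0$. With $z^*=R_1(0)p^*$,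
\[
\Phi^\tau_1(\tau t,p^*)-u_\tau(z^*)=2\tau^2a\,(c_1-G)\big[(t-t_*)^2-t_*^2\big]+o(\tau^2)\qquad(t\in T).
\]
For $i\ge2$, the function $u_\tau$ is even in $(x_2,\dots,x_{n-1})$, so $\partial_iu_\tau=0$ at points $(x_1e_1,y)$, and $B_i[u_\tau](z^*)=0$. Taylor's formula in $s$, with \eqref{eq:first}, \eqref{eq:second} and uniformity, gives
\[
\Phi^\tau_i(\pm\tau,p^*)-u_\tau(z^*)=2\tau^2a\,\big(c_i-G_i(h_2)\big)+o(\tau^2).
\]
In the first formula the coefficient of $\tau^2$ has its unique minimum over $T$ at $t=t_*$, and the minimum is nonpositive; in the second formula the coefficient is positive. So $F_{t_*}$ strictly beats the other roof facets at $p^*$ for small $\tau$. For each of the finitely many wall hyperplanes $H$, the score $u_\tau(\ell_Hp^*)$ tends to $u_0(\ell_Hp_2)$, while the score of $F_{t_*}$ tends to $u_0(0,h_2)$, which is smaller by (A2). Hence $p^*\in D_{t_*}\cap\{y<-h_1\}$ for small $\tau$.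

\emph{Conclusion.} For small $\tau$ Lemma~\ref{lem:island} applies to each of the $2k-1$ middle facets of $K=K_\tau$. The resulting bounded components lie in disjoint cells, so they are different, and the lemma also gives the stability.
\end{proof}

\begin{remark}
The inequality $c_1<G_1(h_1)$ is used only near the axis on the section $\{y=-h_1\}$, and $c_1>G_1(h_2)$ and (A2) only at the winning points. The symmetry $x'\mapsto-x'$ confines the zeros of $B$ to the axis. The two partial symmetries make $B_1$ vanish on the axis and $B_2,\dots,B_{n-1}$ vanish on the $(x_1,y)$-plane, which reduces the competition at depth $h_2$ to the quadratic polynomial in \eqref{eq:quad}. The outer facets in the directions $\pm e_i$, $i\ge2$, cannot be dropped from the argument: $B_1$ vanishes on the whole hyperplane $\{x_1=0\}$, where the facets in $P_1(\pm\tau)$ have no first-order advantage over a middle facet.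
\end{remark}

\section{A polytope with decreasing $G_1$ in high dimension}\label{sec:highdim}

\subsection{The idea and the construction}

By Remark~\ref{rem:average} we want most of the charge seen from $(0,h_2)$ to lie near the plane $\{x_1=y=0\}$, which has dimension $N$. Suppose that $K_0$ lies in the unit ball. The charge within distance $t$ of the origin is at most $t^N$, and since $K_0\subset\{y\le0\}$, it is seen from $(0,h)$ with weight at most about $(t^2+h^2)^{-N/2}$. The product $(1+h^2/t^2)^{-N/2}$ increases with $t$, and for fixed $h$ it does so at an exponential rate in $N$. So if the charge near the unit sphere is not less than a power of $1/N$, it dominates everything else. We therefore take for $K_0$ a body that touches the unit sphere only near $\{x_1=y=0\}$: the convex hull of an almost round $N$-dimensional disc in that plane and a rectangle in the two remaining directions, placed strictly inside the ball. Then $G_1(h_2)$ is almost of order $1/N$. At height $h\sim n^{-1/2}$, by contrast, the factor $(1+h^2/t^2)^{-N/2}$ no longer discriminates: by (P3), $n^{-1/2}$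 is the scale below which a bounded harmonic function looks linear, so $G_1(h)\approx h\sim n^{-1/2}$, as for $u=y$. The gap between $n^{-1/2}$ and $n^{-1}$ gives (A1).

Write $x'=(x,\zeta)$ with $x=x_1\in\mathbb{R}$ and $\zeta\in\mathbb{R}^N$, and let $\bar B_N$ be the closed unit ball of $\mathbb{R}^N$. Let $N\ge20$. Let
\[
Q=\{(x,y):|x|\le\tfrac23,\ -\tfrac23\le y\le0\},
\]
and let $\Pi\subset\mathbb{R}^N$ be a polytope with $\Pi=-\Pi$ and $(1-\frac1N)\bar B_N\subset\Pi\subset\bar B_N$, for instance the convex hull of a sufficiently fine symmetric finite net on the unit sphere. Put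
\[
K_0=\operatorname{conv}\big(\{(x,0,y):(x,y)\in Q\}\cup\{(0,\zeta,0):\zeta\in\Pi\}\big)=\bigcup_{0\le\lambda\le1}\big\{(x,\zeta,y):(x,y)\in\lambda Q,\ \zeta\in(1-\lambda)\Pi\big\}.
\]
The size $\frac23$ is small enough for the corners of $Q$ to lie inside the unit ball and large enough for the walls to be far from the origin, which (A2) needs. We take
\[
h_1=\frac1{120\sqrt n},\qquad h_2=h=\frac1{20},
\]
and write $u=u_{K_0}$, $V=1-u$, $m=m_{K_0}$. ``Large'' refers to $N$, and $O(\cdot)$ is meant as $N\to\infty$.

\begin{lemma}[Geometry of $K_0$]\label{lem:geom}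
The polytope $K_0$ satisfies \textup{(S1)} and \textup{(S2)}. Moreover:
\begin{itemize}
\item[(a)] $L_0\supset\{y=0,\ |x'|\le\frac12\}$;
\item[(b)] $K_0\subset\bar B(0,1)$, and for $\omega=(\xi,-\eta)\in K_0$ and $\delta=1-|\omega|^2$ we have $\eta\le6\delta$ and $|\xi_1|\le6\delta$;
\item[(c)] $p_2=(0,-h)\in\operatorname{int}K_0$, and $|\ell_Hp_2|^2\ge h^2+1.05$ for every wall hyperplane $H$.
\end{itemize}
\end{lemma}

\begin{proof}
The symmetries and the inclusion $K_0\subset\{y\le0\}$ are inherited from $Q$ and $\Pi$. The set with $\lambda=\frac12$ is the product $\frac12Q\times\frac12\Pi$, which is a neighborhood of $p_2$ because $(0,-2h)\in\operatorname{int}Q$ and $0\in\operatorname{int}\Pi$. We use twice the inequality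
\begin{equation}\label{eq:054}
\max\{\tfrac23\alpha,\ (1-\tfrac1N)\alpha'\}>0.54\qquad\text{if }\alpha,\alpha'\ge0,\ \alpha^2+\alpha'^2=1 .
\end{equation}
If it failed, then $\alpha\le0.81$ and $\alpha'\le0.54/0.95<0.57$, so $\alpha^2+\alpha'^2<0.99$.

(a) The face $L_0$ is the convex hull of $[-\frac23,\frac23]e_1$ and $\Pi$. For a unit vector $\nu=(\nu_x,\nu_\zeta)\in\mathbb{R}^{n-1}$ the maximum of $\nu\cdot x'$ over $L_0$ is at least $\max\{\frac23|\nu_x|,(1-\frac1N)|\nu_\zeta|\}>\frac12$. A compact convex set whose support function exceeds $\frac12$ contains the ball of radius $\frac12$. This also completes the proof of (S1).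

(b) If $\omega$ belongs to the set with parameter $\lambda$, then $|\omega|^2\le(1-\lambda)^2+\frac89\lambda^2$. The right side is convex in $\lambda$ with values $1$ and $\frac89$ at the endpoints, so it is at most $1-\frac\lambda9$. Hence $\lambda\le9\delta$, and $\eta,|\xi_1|\le\frac23\lambda\le6\delta$.

(c) Let $\nu=(\nu_x,\nu_\zeta,\nu_y)$ be the outward unit normal of a wall with hyperplane $H$, and $\beta=\max_{K_0}\nu\cdot\omega$. We claim that $\nu_y\le0$. The wall is the convex hull of the vertices of $K_0$ on it, and these are vertices of $Q$ or of $\Pi$. If $\nu_y>0$, a vertex $(\pm\frac23,0,-\frac23)$ does not maximize $\nu\cdot\omega$, since $(\pm\frac23,0,0)$ gives a larger value. Then all vertices of the wall lie in $\{y=0\}$, so $H=\{y=0\}$, a contradiction. Testing $\nu\cdot\omega$ at a lower corner of $Q$ and on $(1-\frac1N)\bar B_N$, we get $\beta\ge\frac23(|\nu_x|+|\nu_y|)\ge\frac23(\nu_x^2+\nu_y^2)^{1/2}$ and $\beta\ge(1-\frac1N)|\nu_\zeta|$, so $\beta>0.54$ by \eqref{eq:054}. The distance from $p_2$ to $H$ is $d=\beta-\nu\cdot p_2=\beta-h|\nu_y|>0.49$. Since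 $\ell_Hp_2=p_2+2d\nu$,
\[
|\ell_Hp_2|^2=h^2+4d(\nu\cdot p_2+d)=h^2+4d\beta>h^2+4\cdot0.49\cdot0.54>h^2+1.05 .\qedhere
\]
\end{proof}

\subsection{Close to the facet: $G_1(h_1)$ is at least of order $n^{-1/2}$}

\begin{lemma}\label{lem:lower}
For large $n$, $G_1(h_1)\ge\frac57h_1=\dfrac1{168\sqrt n}$.
\end{lemma}

\begin{proof}
We need an upper bound for $\partial_1^2u$ and a lower bound for $\partial_yu$ at $(0,h_1)$, and we obtain both by expanding from the origin. By Lemma~\ref{lem:geom}(a) and (P4), the odd extension of $u|_{\{y\ge0\}}$ is harmonic and bounded by $1$ in $B(0,\frac12)$. By (P3) with $R=\frac14$, its third derivatives at the points $(0,y)$, $0\le y\le\frac14$, are at most $27\cdot64\,n^{3/2}=1728\,n^{3/2}$ in absolute value. At the origin $\partial_1^2u=0$, because $u=0$ on $L_0$, and $\partial_y^2u=0$, because the extension is odd. Since $1728\,h_1^2\,n^{3/2}=0.12\sqrt n\le\frac18\sqrt n$,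
\[
h_1\,\partial_1^2u(0,h_1)\le1728\,n^{3/2}h_1^2\le\tfrac18\sqrt n,\qquad \partial_yu(0,h_1)\ge\partial_yu(0,0)-864\,n^{3/2}h_1^2\ge\partial_yu(0,0)-\tfrac1{16}\sqrt n .
\]
By \eqref{eq:poisson}, $u\ge0$ and $u(x',0)\ge1-|x'|^{2-n}$ for $|x'|\ge1$,
\[
\partial_yu(0,0)\ge2\,\frac{|S^{n-2}|}{|S^{n-1}|}\int_1^\infty\big(1-r^{2-n}\big)r^{-2}\,dr=2\,\frac{|S^{n-2}|}{|S^{n-1}|}\cdot\frac{n-2}{n-1}.
\]
From $|S^{d-1}|=2\pi^{d/2}/\Gamma(d/2)$ we get $|S^{n-2}|/|S^{n-1}|=\Gamma(\frac n2)/\big(\sqrt\pi\,\Gamma(\frac{n-1}2)\big)$. The log-convexity of $\Gamma$ gives $\Gamma(\frac{n-1}2)^2\le\Gamma(\frac{n-2}2)\Gamma(\frac n2)=\frac2{n-2}\Gamma(\frac n2)^2$, so the ratio is at least $\sqrt{(n-2)/(2\pi)}$. As $2/\sqrt{2\pi}>\frac12$, we have $\partial_yu(0,0)\ge\frac12\sqrt n$ for large $n$, and $\partial_yu(0,h_1)\ge\frac7{16}\sqrt n$. Therefore $G_1(h_1)=h_1\big(1-h_1\partial_1^2u/\partial_yu\big)\ge h_1\big(1-\frac27\big)$.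
\end{proof}

\subsection{Where the charge is}

For a measure $\sigma\ge0$ let $U^\sigma(z)=\int|z-\omega|^{-N}d\sigma(\omega)$, so $U^m=V$. Fubini's theorem gives the reciprocity $\int U^\sigma d\sigma'=\int U^{\sigma'}d\sigma$. From now on $\rho=|(0,h)-\omega|$, so that
\begin{equation}\label{eq:rho}
\rho^2=|\omega|^2+h^2+2h\eta .
\end{equation}
Put $\kappa=m(K_0)$ and $I=\int\rho^{-n}dm$. The next lemma makes the heuristic at the start of this section precise: (a) bounds the charge near the origin, (b) shows that the total charge is only polynomially small, and (c), (d) compare the two as seen from $(0,h)$.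

\begin{lemma}\label{lem:charge}
For large $N$:
\begin{itemize}
\item[(a)] $m(\bar B(0,t))\le t^N$ for all $t>0$;
\item[(b)] $\kappa/2\ge N^{-6}$;
\item[(c)] $I\ge N^{-14}(1+h^2)^{-n/2}$;
\item[(d)] with $\delta_0=16040\,(\ln N)/N$ and $t_0^2=1-\delta_0$, we have $\int_{|\omega|\le t_0}\rho^{-n}dm=O(N^{-5})\,I$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Let $\sigma_t$ be the uniform measure of mass $t^N$ on the sphere $|z|=t$. Its potential is constant on $\bar B(0,t)$ by Newton's theorem, and the constant is the value $1$ at the center. Let $m_t$ be the restriction of $m$ to $\bar B(0,t)$; then $U^{m_t}\le V\le1$. By reciprocity $m(\bar B(0,t))=\int U^{\sigma_t}dm_t=\int U^{m_t}d\sigma_t\le t^N$. In particular $\kappa\le1$.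

(b) If $\sigma$ is carried by $K_0$ and $U^\sigma\le1$, then $\sigma(K_0)=\int V\,d\sigma=\int U^\sigma dm\le\kappa$, as $V=1$ on $K_0$. So we need a test measure. The disc $\Pi$ has codimension two and must be thickened; thickness $1/N$ costs only a bounded factor in $N$-dimensional volume. Taking $\lambda=\frac1N$ in the description of $K_0$, we see that $K_0$ contains $\Delta\times A\bar B_N$, where $\Delta\subset\frac1NQ$ is a disc of radius $b=\frac1{3N}$ in the $(x,y)$-plane and $A=(1-\frac1N)^2$. Let $\sigma$ be Lebesgue measure on this product; its mass is $\pi b^2A^N|S^{N-1}|/N$. The integral of a decreasing radial function over a ball of given radius is largest when the ball is centered at the origin: on the part of the centered ball outside the other ball the function is at least as large as on the part of the other ball outside the centered one, and these parts have equal volume. Hence, at a point whose projection to the $(x,y)$-plane has distance $s$ from the integration variable in $\Delta$, the inner integral over $\zeta$ is at most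
\[
|S^{N-1}|\int_0^A\frac{r^{N-1}\,dr}{(s^2+r^2)^{N/2}}\le|S^{N-1}|\int_0^1\frac{r\,dr}{s^2+r^2}=\frac{|S^{N-1}|}{2}\ln\Big(1+\frac1{s^2}\Big).
\]
Integrating over $\Delta$, again with the centered disc and $b\le1$, and substituting $v=s^2$, we get
\[
U^\sigma\le\pi|S^{N-1}|\int_0^1s\ln(1+s^{-2})\,ds=\frac{\pi|S^{N-1}|}2\int_0^1\big(\ln(1+v)-\ln v\big)dv=\pi\ln2\,|S^{N-1}|\le\pi|S^{N-1}| .
\]
Dividing $\sigma$ by $\pi|S^{N-1}|$ and using $(1-\frac1N)^N\ge\frac14$, we obtain $\kappa\ge b^2A^N/N\ge1/(144N^3)$, which implies (b).

(c) Let $t=(\kappa/2)^{1/N}<1$. By (a), $m(\{|\omega|>t\})\ge\kappa-t^N=\kappa/2$. On this set $\delta\le1-t^2\le\frac2N\ln\frac2\kappa\le12(\ln N)/N$, by $1-e^{-v}\le v$ and (b). So $\eta\le72(\ln N)/N$ by Lemma~\ref{lem:geom}(b), and \eqref{eq:rho} gives $\rho^2\le1+h^2+\varepsilon\le(1+h^2)e^{\varepsilon}$ with $\varepsilon=144h(\ln N)/N$. As $n\le2N$ and $144h=7.2$, we get $\rho^{-n}\ge(1+h^2)^{-n/2}e^{-N\varepsilon}=(1+h^2)^{-n/2}N^{-7.2}$. Multiply by $\kappa/2\ge N^{-6}$.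

(d) Let $N$ be so large that $\delta_0<1$. Let $f(t)=(t^2+h^2)^{-n/2}$, a decreasing function; $\rho^{-n}\le f(|\omega|)$ by \eqref{eq:rho}. Writing $f(|\omega|)=f(t_0)+\int_{|\omega|}^{t_0}|f'(t)|\,dt$ and using Fubini's theorem and (a), we get
\[
\int_{|\omega|\le t_0}\rho^{-n}dm\le f(t_0)\,t_0^N+\int_0^{t_0}|f'(t)|\,t^N\,dt .
\]
Let $\phi(t)=\big(t^2/(t^2+h^2)\big)^{N/2}$, an increasing function. Then $f(t)t^N=(t^2+h^2)^{-1}\phi(t)$ and $|f'(t)|t^N=nt(t^2+h^2)^{-2}\phi(t)$, so the right side is at most $(h^{-2}+nh^{-4})\phi(t_0)\le2nh^{-4}\phi(t_0)$. Now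
\[
(1+h^2)\,\frac{t_0^2}{t_0^2+h^2}=1-\frac{\delta_0h^2}{1-\delta_0+h^2}\le\exp\Big(-\frac{\delta_0h^2}{1+h^2}\Big),\qquad\frac{h^2}{2(1+h^2)}=\frac1{802},
\]
so $\phi(t_0)\le(1+h^2)^{-N/2}N^{-16040/802}=(1+h^2)^{-N/2}N^{-20}$. Dividing by the bound in (c), we get the ratio $2nh^{-4}(1+h^2)N^{-6}=O(N^{-5})$.
\end{proof}

\subsection{Proof of Theorem~\ref{thm:main}}

We check the hypotheses of Theorem~\ref{thm:criterion} for $K_0$; note that $h_1<h_2=h$.

\emph{Condition \textup{(A1)}.} In \eqref{eq:G} the denominator is at least $hI$, and $\rho\ge h$, so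
\[
G_1(h)\le I^{-1}\int\rho^{-n}\Big(\eta+\frac nh\,\xi_1^2\Big)dm .
\]
Where $|\omega|\ge t_0$ we have $\delta\le\delta_0$, and the bracket is at most $6\delta_0+36n\delta_0^2/h$ by Lemma~\ref{lem:geom}(b). Everywhere on $K_0$ it is at most $1+n/h=O(N)$. By Lemma~\ref{lem:charge}(d),
\[
G_1(h_2)\le6\delta_0+\frac{36n}{h}\,\delta_0^2+O(N)\cdot O(N^{-5})=O\Big(\frac{(\ln N)^2}{N}\Big),
\]
and for large $N$ this is less than the lower bound $1/(168\sqrt n)$ for $G_1(h_1)$ in Lemma~\ref{lem:lower}.

\emph{Condition \textup{(A2)}.} By Lemma~\ref{lem:geom}(c), $p_2\in\operatorname{int}K_0$, and the mirror images of $p_2$ in the walls lie well outside the unit ball: by (P1), $V(\ell_Hp_2)\le(h^2+1.05)^{-N/2}$ for every wall hyperplane $H$. On the other hand, $\rho\ge h$ and Lemma~\ref{lem:charge}(c) give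
\[
V(0,h)=\int\rho^{2}\rho^{-n}dm\ge h^2I\ge h^2N^{-14}(1+h^2)^{-N/2-1}.
\]
The ratio $\big((1.05+h^2)/(1+h^2)\big)^{N/2}$ grows exponentially in $N$, so for large $N$ we have $V(0,h)>V(\ell_Hp_2)$, that is, $u(0,h)<u(\ell_Hp_2)$, for all walls at once.

Thus there is $n_0$ such that for $n\ge n_0$ the polytope $K_0$ satisfies (S1), (S2), (A1) and (A2). The polytope $K_0$ and the number $n_0$ do not depend on $k$, and Theorem~\ref{thm:criterion} gives Theorem~\ref{thm:main}. \qed

\begin{thebibliography}{9}

\bibitem{ELR}
Alexandre Eremenko, Erik Lundberg and Koushik Ramachandran,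
\emph{Electrostatic skeletons},
arXiv:1309.5483 (2013).

\end{thebibliography}
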